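\title{Closed ideals of a $C^*$-algebra are not determined by invariant families of ideals of its commutative subalgebras}


\begin{abstract}
A closed two-sided ideal of a unital $C^*$-algebra $\mathcal A$ cuts out a closed ideal in every commutative subalgebra, compatibly with inclusions and with unitary conjugation. We show that a family of ideals with these two compatibilities need not come from an ideal of $\mathcal A$. Consequently the functor of closed two-sided ideals is not naturally isomorphic to the extension of the closed-set functor from compact Hausdorff spaces to unital $C^*$-algebras. The counterexample lives in the algebra generated by a universal contraction and combines the topology of connected subsets of a triangle with the Fredholm index of Toeplitz operators; it lifts to the full group $C^*$-algebras of nonabelian free groups. For algebras of real rank zero, on the other hand, every such family comes from a unique ideal.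
\end{abstract}

\section{Introduction}

A commutative unital $C^*$-algebra $V$ is the algebra of continuous functions on its Gel'fand spectrum $\mathrm{Spec}(V)$, the compact Hausdorff space of its characters, and the closed ideals of $V$ correspond to the closed subsets of $\mathrm{Spec}(V)$. A noncommutative algebra $\mathcal A$ has no such space, but it has many commutative subalgebras, and each of them has one. A closed two-sided ideal $J$ of $\mathcal A$ therefore produces a whole family of closed sets, one for each ideal $J\cap V$. This family is consistent under inclusions $V\subset W$ and under conjugation by unitaries of $\mathcal A$. It is natural to ask whether these two conditions characterize the families that come from ideals, that is, whether the ideal lattice of $\mathcal A$ is assembled from the closed-set lattices of the spaces $\mathrm{Spec}(V)$. The question has a precise functorial form.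

\subsection*{The problem}
All algebras and subalgebras are unital, and morphisms of $C^*$-algebras are unital $*$-homomorphisms. Let $\mathbf{uC^*}$ be the category of unital $C^*$-algebras, $\mathbf{KHaus}$ the category of compact Hausdorff spaces, and $\mathbf{CMSLat}$ the category of complete meet-semilattices: partially ordered sets in which every subset has a greatest lower bound (meet), with the maps that preserve all meets.

The contravariant functor $\mathcal I:\mathbf{uC^*}\to\mathbf{CMSLat}$ sends $\mathcal A$ to its lattice of norm-closed two-sided ideals, ordered by inclusion, and sends $\phi:\mathcal A\to\mathcal B$ to the map $J\mapsto\phi^{-1}(J)$. The covariant functor $\mathcal T:\mathbf{KHaus}\to\mathbf{CMSLat}$ sends a space to its lattice of closed sets, ordered by $C_1\le C_2$ if and only if $C_1\supset C_2$, and sends a continuous map $f$ to the map $C\mapsto f(C)$.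

For a unital $C^*$-algebra $\mathcal A$ let $\mathbf S(\mathcal A)$ be the category whose objects are the commutative $C^*$-subalgebras of $\mathcal A$ containing the unit, and whose morphisms $V\to W$ are the restrictions of inner automorphisms $a\mapsto uau^*$ ($u\in\mathcal A$ unitary) that carry $V$ into $W$. Let $G(\mathcal A)$ be the inclusion into $\mathbf{KHaus}$ of the image of $\mathbf S(\mathcal A)$ under the contravariant functor $\mathrm{Spec}$. Distinct subalgebras have distinct sets of characters and distinct morphisms induce distinct maps, so $G(\mathcal A)$ is a diagram of spaces indexed by the opposite category of $\mathbf S(\mathcal A)$. A covariant functor $F:\mathbf{KHaus}\to\mathbf C$ has an \emph{extension}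
\[
\widetilde F(\mathcal A)=\varprojlim F\circ G(\mathcal A),
\]
a contravariant functor on $\mathbf{uC^*}$ whose action on $\phi:\mathcal A\to\mathcal B$ is induced by $V\mapsto\phi(V)$ and by the continuous maps $\mathrm{Spec}(\phi(V))\to\mathrm{Spec}(V)$. The problem, posed by de Silva and Barbosa~\cite{dSB}, is to decide \emph{whether the functors $\widetilde{\mathcal T}$ and $\mathcal I$ are naturally isomorphic}.

\subsection*{Results}
Identify each closed subset of $\mathrm{Spec}(V)$ with the closed ideal of elements of $V$ that vanish on it, and for $J\in\mathcal I(\mathcal A)$ put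
\[
\eta_{\mathcal A}(J)=(J\cap V)_{V\in\mathbf S(\mathcal A)}.
\]
The answer to the problem is negative.

\begin{theorem}\label{thm:A}
The maps $\eta_{\mathcal A}$ form a natural transformation $\eta:\mathcal I\to\widetilde{\mathcal T}$ with injective components, and any natural isomorphism $\mathcal I\to\widetilde{\mathcal T}$ must equal $\eta$. There is a separable unital $C^*$-algebra $\mathcal U$, the unital $C^*$-algebra generated by a universal contraction, for which $\eta_{\mathcal U}$ is not surjective. Hence $\mathcal I$ and $\widetilde{\mathcal T}$ are not naturally isomorphic.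
\end{theorem}

\begin{theorem}\label{thm:B}
The class of algebras $\mathcal A$ for which $\eta_{\mathcal A}$ is an isomorphism is closed under quotients. Hence $\eta$ fails to be an isomorphism for every unital $C^*$-algebra having $\mathcal U$ as a quotient, for example for the full group $C^*$-algebras $C^*(F_n)$ of the free groups $F_n$, $2\le n\le\infty$.
\end{theorem}

Recall that a unital $C^*$-algebra has \emph{real rank zero} if the invertible self-adjoint elements are dense among the self-adjoint elements. Von Neumann, AW$^*$, AF, Cuntz and Calkin algebras are examples.

\begin{theorem}\label{thm:C}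
If $\mathcal A$ is unital of real rank zero, then $\eta_{\mathcal A}$ is an isomorphism. So $\eta$ is a natural isomorphism on the full subcategory of unital algebras of real rank zero (and, trivially, on commutative algebras).
\end{theorem}

Section~\ref{sec:families} describes $\widetilde{\mathcal T}(\mathcal A)$ concretely and reduces the problem to the surjectivity of $\eta_{\mathcal A}$. Section~\ref{sec:index} introduces $\mathcal U$ and shows the mechanism of the counterexample on one pair of functions, Section~\ref{sec:triangle} supplies the plane topology that makes the mechanism work for all pairs, and Section~\ref{sec:counter} completes the proof of Theorem~\ref{thm:A}. Theorems~\ref{thm:B} and~\ref{thm:C} are proved in Sections~\ref{sec:quot} and~\ref{sec:rr0}.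

\section{Invariant families of ideals}\label{sec:families}

We write $C^*(1,x)$ for the unital $C^*$-algebra generated by $x$; it is commutative when $x$ is normal. Three standard facts about a closed two-sided ideal $J$ of a $C^*$-algebra are used throughout. First, $J=J^*$, so $J$ is spanned by its self-adjoint elements. Second, $x\in J$ if and only if $x^*x\in J$. Third, if $a\in J$ is self-adjoint and $g$ is a continuous function on $\mathbb R$ with $g(0)=0$, then $g(a)\in J$, because $g(a)$ is a limit of polynomials in $a$ without constant term.

\begin{definition}
An \emph{invariant family} for $\mathcal A$ is a family $(I_V)_{V\in\mathbf S(\mathcal A)}$ of closed ideals $I_V\subset V$ such that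
\begin{itemize}
\item[(a)] $I_V=I_W\cap V$ whenever $V\subset W$;
\item[(b)] $I_{uVu^*}=uI_Vu^*$ for every unitary $u\in\mathcal A$.
\end{itemize}
\end{definition}

\begin{lemma}\label{lem:describe}
The lattice $\widetilde{\mathcal T}(\mathcal A)$ is the set of invariant families for $\mathcal A$, ordered by componentwise inclusion, with componentwise intersections as meets. For $\phi:\mathcal A\to\mathcal B$, the map $\widetilde{\mathcal T}(\phi)$ sends $(I_W)_{W\in\mathbf S(\mathcal B)}$ to $\bigl((\phi|_V)^{-1}(I_{\phi(V)})\bigr)_{V\in\mathbf S(\mathcal A)}$.
\end{lemma}

\begin{proof}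
A closed set $C\subset\mathrm{Spec}(V)$ corresponds to the ideal $\{v\in V:\chi(v)=0\text{ for all }\chi\in C\}$; this correspondence reverses inclusions, so the order of $\mathcal T(\mathrm{Spec}(V))$ becomes inclusion of ideals. Let $\alpha:V\to W$ be a morphism of commutative algebras and let $C\subset\mathrm{Spec}(W)$ correspond to the ideal $I$. The image of $C$ in $\mathrm{Spec}(V)$ is $\{\chi\circ\alpha:\chi\in C\}$, and it corresponds to
\[
\{v\in V:\chi(\alpha(v))=0\text{ for all }\chi\in C\}=\alpha^{-1}(I).
\]
The limit of a diagram in $\mathbf{CMSLat}$ is the set of compatible families of elements, with the componentwise order: a componentwise meet of compatible families is compatible because the maps of the diagram preserve meets. So $\widetilde{\mathcal T}(\mathcal A)$ consists of the families with $I_V=\alpha^{-1}(I_W)$ for every morphism $\alpha:V\to W$ of $\mathbf S(\mathcal A)$. Every such morphism is a conjugation $V\to uVu^*$ followed by an inclusion $uVu^*\subset W$, and both kinds of maps are themselves morphisms. Compatibility is therefore equivalent to (a) and (b). The formula for $\widetilde{\mathcal T}(\phi)$ is the displayed computation applied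 to $\alpha=\phi|_V:V\to\phi(V)$.
\end{proof}

By (a), an element $x\in V$ lies in $I_V$ if and only if it lies in $I_{C^*(1,x)}$. An invariant family is thus a way of declaring certain normal elements of $\mathcal A$ ``negligible'', invariantly under unitary conjugation, so that the negligible elements of each commutative subalgebra form a closed ideal. The definition says nothing directly about the sum of two negligible elements that do not commute. The whole problem is whether such information is forced.

\begin{lemma}\label{lem:eta}
The maps $\eta_{\mathcal A}$ form a natural transformation $\mathcal I\to\widetilde{\mathcal T}$, and $\eta_{\mathcal A}(J)\le\eta_{\mathcal A}(J')$ if and only if $J\subset J'$. In particular $\eta_{\mathcal A}$ is injective, and it is an isomorphism as soon as it is surjective.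
\end{lemma}

\begin{proof}
The family $(J\cap V)_V$ satisfies (a), and it satisfies (b) because $uJu^*=J$. The map $\eta_{\mathcal A}$ preserves intersections. Naturality at $\phi:\mathcal A\to\mathcal B$ is the identity $\phi^{-1}(J)\cap V=(\phi|_V)^{-1}(J\cap\phi(V))$. If $\eta_{\mathcal A}(J)\le\eta_{\mathcal A}(J')$, then every self-adjoint $x\in J$ lies in $J\cap C^*(1,x)\subset J'$, and these elements span $J$. A bijection that preserves and reflects the order is an isomorphism in $\mathbf{CMSLat}$.
\end{proof}

The simplest cases suggest a positive answer.

\begin{example}\label{ex:comm}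
Let $\mathcal A=V$ be commutative. Conjugations are trivial, and by (a) an invariant family is determined by its component at the largest subalgebra $V$, which may be any closed ideal. So $\eta_V$ is an isomorphism.
\end{example}

\begin{example}\label{ex:M2}
Let $\mathcal A=M_2(\mathbb C)$, whose only ideals are $0$ and $\mathcal A$. The objects of $\mathbf S(\mathcal A)$ are $\mathbb C1$ and the algebras $V_e=\mathbb Ce+\mathbb C(1-e)$ with $e$ a projection of rank one. If $1\in I_{\mathbb C1}$, then (a) gives $I_V=V$ for all $V$, which is $\eta_{\mathcal A}(\mathcal A)$. Otherwise each $I_{V_e}$ is one of $0$, $\mathbb Ce$, $\mathbb C(1-e)$. Condition (a) alone allows an independent choice among these three for every $V_e$. Condition (b) removes the freedom: a unitary $u$ with $ueu^*=1-e$ maps $V_e$ onto itself, so $uI_{V_e}u^*=I_{V_e}$, and only $I_{V_e}=0$ survives. Thus $\eta_{\mathcal A}$ is an isomorphism, and this depends on (b).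
\end{example}

The problem asks for some natural isomorphism, not for $\eta$ in particular. Naturality leaves no other candidate: characters fix the isomorphism on commutative algebras, and inclusions of commutative subalgebras then fix it everywhere.

\begin{proposition}\label{prop:unique}
Any natural isomorphism $\tau:\mathcal I\to\widetilde{\mathcal T}$ equals $\eta$.
\end{proposition}

\begin{proof}
For commutative $V$ put $\theta_V=\eta_V^{-1}\circ\tau_V$, using Example~\ref{ex:comm}. This is an order automorphism of $\mathcal I(V)$, natural for morphisms between commutative algebras. The lattice $\mathcal I(\mathbb C)=\{0,\mathbb C\}$ is a chain with two elements, so $\theta_{\mathbb C}$ is the identity. For a character $\chi:V\to\mathbb C$, naturality gives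
\[
\theta_V(\ker\chi)=\theta_V\bigl(\chi^{-1}(0)\bigr)=\chi^{-1}\bigl(\theta_{\mathbb C}(0)\bigr)=\ker\chi .
\]
Since $\theta_V$ is an order automorphism, $J\subset\ker\chi$ if and only if $\theta_V(J)\subset\ker\chi$. A closed ideal of $V$ is the intersection of the kernels of characters that contain it, so $\theta_V(J)=J$. Thus $\tau_V=\eta_V$.

Now let $\mathcal A$ be arbitrary, $J\in\mathcal I(\mathcal A)$, $V\in\mathbf S(\mathcal A)$, and let $\iota:V\to\mathcal A$ be the inclusion. By Lemma~\ref{lem:describe}, $\widetilde{\mathcal T}(\iota)$ does not change the component at $V$. Reading the identity $\widetilde{\mathcal T}(\iota)\circ\tau_{\mathcal A}=\tau_V\circ\mathcal I(\iota)$ at that component gives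
\[
\tau_{\mathcal A}(J)_V=\tau_V(J\cap V)_V=\eta_V(J\cap V)_V=J\cap V .\qedhere
\]
\end{proof}

To prove Theorem~\ref{thm:A} it remains to find one algebra with an invariant family that does not come from an ideal.

\section{The universal contraction and an index obstruction}\label{sec:index}

\subsection*{What a counterexample should look like}
The plainest way for a family to differ from every $\eta_{\mathcal A}(J)$ is to have negligible self-adjoint elements $x_1,\dots,x_k$ with sum $1$ while $1$ is not negligible. Two elements with sum $1$ commute, so $k=2$ is impossible; for $k=3$, if two of the elements commuted then all three would. We therefore look for three pairwise noncommuting elements with sum $1$.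

Conditions (a) and (b) can be had for free. If $\pi:\mathcal A\to C(X)$ is a morphism to a commutative algebra and membership of $v$ in $I_V$ depends only on the function $\pi(v)$, then (a) is immediate and (b) holds because $\pi(uvu^*)=\pi(v)$. Three functions with sum $1$ suggest the barycentric coordinates of a triangle, and we need a notion of negligible function that includes each of them and excludes the constant $1$.

Let $\omega_1=1$, $\omega_2=e^{2\pi i/3}$, $\omega_3=e^{4\pi i/3}$, let $\Delta\subset\mathbb C$ be the convex hull of these points, and let $\alpha_j$ be the closed side of $\Delta$ opposite $\omega_j$. The barycentric coordinates are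
\[
\beta_j(\zeta)=\tfrac13\bigl(1+2\,\mathrm{Re}(\overline{\omega_j}\,\zeta)\bigr),\qquad j=1,2,3:
\]
the right side is affine in $\zeta$, equals $1$ at $\omega_j$, and equals $\frac13(1+2\cos\frac{2\pi}3)=0$ at the other two vertices. Writing $Z(g)$ for the zero set of a function $g$, we have $Z(\beta_j)=\alpha_j$.

\begin{definition}
A subset of $\Delta$ is \emph{spanning} if it meets each of $\alpha_1,\alpha_2,\alpha_3$. A closed set $F\subset\Delta$ is \emph{large} if some connected component of $F$ is spanning; equivalently, if $F$ contains a connected spanning set.
\end{definition}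

A closed superset of a large set is large. Each side $\alpha_j$ is large, since it is connected and meets the other two sides at its endpoints. The empty set and a single vertex are not large. We shall call a function negligible when its zero set is large.

In $C(\Delta)$ these functions do not form an ideal: $\beta_1$ and $\beta_2$ have large zero sets, while $\beta_1+\beta_2$ vanishes only at $\omega_3$. This is unavoidable, by Example~\ref{ex:comm}. The remedy is to present $C(\Delta)$ as a quotient of an algebra so noncommutative that pairs such as $\beta_1,\beta_2$ never lift to a commuting pair. The Fredholm index provides the obstruction to lifting.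

\subsection*{Toeplitz operators}
Let $\mathbb T$ be the unit circle. If $g:\mathbb T\to\mathbb C\setminus\{\lambda\}$ is continuous and $\vartheta$ is a continuous argument of $t\mapsto g(e^{it})-\lambda$ on $[0,2\pi]$, the \emph{winding number} of $g$ about $\lambda$ is the integer $(\vartheta(2\pi)-\vartheta(0))/2\pi$. The Hardy space $H^2\subset L^2(\mathbb T)$ is the closed span of the functions $\zeta^n$, $n\ge0$. For $g\in C(\mathbb T)$ the Toeplitz operator $T_g$ on $H^2$ is multiplication by $g$ followed by the orthogonal projection onto $H^2$; thus $\|T_g\|\le\|g\|_\infty$. Let $\mathfrak T$ be the $C^*$-algebra generated by these operators. A bounded operator $T$ is Fredholm if its range is closed and $\ker T$, $\ker T^*$ have finite dimension; its index is $\dim\ker T-\dim\ker T^*$. We use two classical theorems.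
\begin{itemize}
\item (Coburn) Every element of $\mathfrak T$ has the form $T_g+K$ with $g\in C(\mathbb T)$ and $K$ compact, and $\sigma(T_g+K)=g$ defines a unital $*$-homomorphism $\sigma:\mathfrak T\to C(\mathbb T)$, the symbol map.
\item (Gohberg--Krein) If $T\in\mathfrak T$ and $\sigma(T)$ vanishes nowhere, then $T$ is Fredholm and its index is minus the winding number of $\sigma(T)$ about $0$.
\end{itemize}
For example, $T_\zeta$ is the unilateral shift, of index $-1$, and its symbol winds once about $0$. A normal operator $T$ satisfies $\|T\xi\|=\|T^*\xi\|$, so $\ker T=\ker T^*$, and a normal Fredholm operator has index $0$. Hence a nonvanishing symbol of nonzero winding number has no normal lift in $\mathfrak T$.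

\subsection*{The algebra}
We want this obstruction along every loop in $\Delta$, so we take an algebra that maps both onto $C(\Delta)$ and to $\mathfrak T$ in all the required ways. Fix a separable infinite-dimensional Hilbert space $H$. Let $z=\bigoplus_c c$, the direct sum over all contractions $c$ on $H$ (operators with $\|c\|\le1$), and let
\[
\mathcal U=C^*(1,z).
\]
This algebra is separable, being generated by one element. It is universal in the following sense: for every contraction $c$ on a separable infinite-dimensional Hilbert space $H'$ there is a morphism $\mathcal U\to B(H')$ with $z\mapsto c$ and range $C^*(1,c)$. Indeed, identify $H'$ with $H$ by a unitary and restrict to the summand indexed by $c$. We use this twice.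
\begin{itemize}
\item Let $c$ be a diagonal operator whose entries are dense in $\Delta$. It is a contraction since $\Delta$ lies in the closed unit disc, and it is normal with spectrum $\Delta$, so $C^*(1,c)\cong C(\Delta)$. We obtain a surjective morphism $\pi:\mathcal U\to C(\Delta)$ with $\pi(z)(\zeta)=\zeta$.
\item Let $\gamma:\mathbb T\to\Delta$ be a loop, regarded as an element of $C(\mathbb T)$. Then $\|T_\gamma\|\le1$, so there is a morphism $\rho_\gamma:\mathcal U\to\mathfrak T$ with $\rho_\gamma(z)=T_\gamma$.
\end{itemize}
The morphisms $\sigma\circ\rho_\gamma$ and $x\mapsto\pi(x)\circ\gamma$ from $\mathcal U$ to $C(\mathbb T)$ both send the generator $z$ to $\gamma$. Hence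
\begin{equation}\label{eq:symbol}
\sigma(\rho_\gamma(x))=\pi(x)\circ\gamma\qquad(x\in\mathcal U).
\end{equation}

\begin{lemma}\label{lem:normal}
Let $n\in\mathcal U$ be normal and let $\gamma:\mathbb T\to\Delta$ be a loop such that $\pi(n)\circ\gamma$ vanishes nowhere. Then $\pi(n)\circ\gamma$ has winding number $0$ about $0$.
\end{lemma}

\begin{proof}
By \eqref{eq:symbol} and the Gohberg--Krein theorem, $\rho_\gamma(n)$ is Fredholm and its index is minus the winding number. The operator $\rho_\gamma(n)$ is normal, so its index is $0$.
\end{proof}

\begin{example}\label{ex:bary}
The pair $\beta_1,\beta_2$ has no commuting self-adjoint lifts to $\mathcal U$. The affine map $f=\beta_1+i\beta_2$ sends $\omega_1,\omega_2,\omega_3$ to $1,i,0$. If $\gamma$ runs once counterclockwise along $\partial\Delta$, then $f\circ\gamma$ runs once counterclockwise along the boundary of the triangle with vertices $1,i,0$, and it has winding number $1$ about the interior point $\lambda=(1+i)/4$. If $y_1,y_2\in\mathcal U$ were commuting self-adjoint elements with $\pi(y_j)=\beta_j$, then $n=y_1+iy_2-\lambda1$ would be normal with $\pi(n)\circ\gamma=f\circ\gamma-\lambda$, contradicting Lemma~\ref{lem:normal}.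 So the sum $\beta_1+\beta_2$, which destroys the ideal property in $C(\Delta)$, is never formed inside a commutative subalgebra of $\mathcal U$.
\end{example}

To turn the example into a proof we must show that \emph{every} failure of additivity is detected by a winding number. This is a statement about the triangle alone.

\section{Connected spanning sets in a triangle}\label{sec:triangle}

In this section ``open'' means relatively open in $\Delta$. The triangle is locally path connected, so the components of an open set are open and path connected. The goal is Lemma~\ref{lem:key}. Its loop is built from three open connected spanning sets, so we need to know that such sets exist (Lemma~\ref{lem:complement}) and that any two of them meet (Lemma~\ref{lem:meet}). A compactness statement lets us pass between zero sets and their neighborhoods.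

\begin{lemma}\label{lem:nested}
If $F_1\supset F_2\supset\cdots$ are large, then $\bigcap_nF_n$ is large.
\end{lemma}

\begin{proof}
Let $K_n$ be a spanning component of $F_n$. The nonempty compact subsets of $\Delta$ form a compact space in the Hausdorff metric, so along a subsequence $K_n$ converges to a compact set $K$. Every point of $K$ is a limit of points of the $K_n$, and $K_n\subset F_m$ for $n\ge m$, so $K\subset F_m$ for every $m$. The distance from $K$ to $\alpha_j$ is at most the Hausdorff distance from $K$ to $K_n$, hence is $0$, so $K$ meets $\alpha_j$. If $K$ were the union of two nonempty compact sets at distance $3\varepsilon>0$, then for large $n$ in the subsequence the connected set $K_n$ would lie in the union of their disjoint open $\varepsilon$-neighborhoods and meet both, which is impossible. So $K$ is a connected spanning subset of $\bigcap_nF_n$.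
\end{proof}

\begin{lemma}\label{lem:cross}
Let $x,y,x',y'\in\partial\Delta$ be distinct, with $x'$ and $y'$ in different components of $\partial\Delta\setminus\{x,y\}$. Then every path in $\Delta$ from $x$ to $y$ meets every path in $\Delta$ from $x'$ to $y'$.
\end{lemma}

\begin{proof}
Let $Q=[-1,1]^2$. The four points alternate along $\partial\Delta$, so there is a homeomorphism $\partial\Delta\to\partial Q$ taking $x,y,x',y'$ to $(-1,0),(1,0),(0,-1),(0,1)$. Extending it radially from the centers gives a homeomorphism $\Delta\to Q$, and we may work in $Q$. Let $h,v:[-1,1]\to Q$ be the two paths, so that $h_1(\pm1)=\pm1$ and $v_2(\pm1)=\pm1$. Suppose they are disjoint. Then $m(t,s)=\max\bigl(|h_1(t)-v_1(s)|,|h_2(t)-v_2(s)|\bigr)$ is positive on $Q$, and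
\[
\Phi(t,s)=m(t,s)^{-1}\bigl(v_1(s)-h_1(t),\;h_2(t)-v_2(s)\bigr)
\]
is a continuous map from $Q$ into $\partial Q$. By Brouwer's fixed point theorem $\Phi$ fixes a point $(t,s)$, which lies on $\partial Q$. If $t=-1$, the first coordinate of $\Phi(t,s)$ is $(v_1(s)+1)/m\ge0$; if $t=1$, it is $(v_1(s)-1)/m\le0$. If $s=-1$, the second coordinate is $(h_2(t)+1)/m\ge0$; if $s=1$, it is $(h_2(t)-1)/m\le0$. Each case contradicts $\Phi(t,s)=(t,s)$.
\end{proof}

\begin{lemma}\label{lem:meet}
Any two open connected spanning sets $U_1,U_2\subset\Delta$ intersect.
\end{lemma}

\begin{proof}
Suppose they are disjoint. The sets $U_1\cap\alpha_j$ and $U_2\cap\alpha_j$ are nonempty and open in $\alpha_j$, so we can choose $x_j\in U_1\cap\alpha_j$ and $y_j\in U_2\cap\alpha_j$ that are not vertices ($j=1,2,3$). These six points are distinct. The side $\alpha_1$ joins $\omega_2$ to $\omega_3$; exchanging $U_1$ and $U_2$ if necessary, we may assume that $y_1$ lies between $x_1$ and $\omega_3$. One component of $\partial\Delta\setminus\{x_1,x_2\}$ runs from $x_1$ through $\omega_3$ to $x_2$ and contains $y_1$; the other contains $\alpha_3$, hence $y_3$. By Lemma~\ref{lem:cross}, a path in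 $U_1$ from $x_1$ to $x_2$ meets a path in $U_2$ from $y_1$ to $y_3$, a contradiction.
\end{proof}

For existence we use Sperner's lemma: if the vertices of a triangulation of $\Delta$ carry labels in $\{1,2,3\}$ so that no vertex on $\alpha_j$ is labeled $j$ (in particular $\omega_j$, which lies on the two other sides, is labeled $j$), then some triangle of the triangulation carries all three labels.

\begin{lemma}\label{lem:complement}
If $N\subset\Delta$ is closed and not large, then some component of $\Delta\setminus N$ is spanning.
\end{lemma}

\begin{proof}
If $N$ is empty, $\Delta$ itself is such a component. Otherwise let $N_\rho=\{x\in\Delta:\mathrm{dist}(x,N)\le\rho\}$. Since $\bigcap_nN_{1/n}=N$, Lemma~\ref{lem:nested} gives $\rho>0$ such that $N_\rho$ is not large; this margin is what allows us to discretize. Suppose that no component of $\Delta\setminus N$ is spanning. Triangulate $\Delta$ with all edges shorter than $\rho/2$, and color a vertex black if it lies in $N_{\rho/2}$ and white otherwise. A point on an edge is within distance less than $\rho/2$ of either endpoint. So an edge with black endpoints lies in $N_\rho$, and an edge with white endpoints lies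 in $\Delta\setminus N$.

Keep all vertices and only the edges whose endpoints have the same color, and call the connected components of this graph, viewed as subsets of $\Delta$, \emph{clusters}. A cluster is a connected subset of $N_\rho$ or of $\Delta\setminus N$, so it is not spanning. Label each vertex by the least $j$ such that its cluster misses $\alpha_j$. A vertex on $\alpha_j$ is not labeled $j$, because its cluster contains it. By Sperner's lemma some triangle has labels $1,2,3$. Two of its three vertices have the same color, so they lie in one cluster and have the same label, a contradiction.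
\end{proof}

\begin{lemma}\label{lem:key}
Let $a,b:\Delta\to[0,\infty)$ be continuous, with $Z(a)$ and $Z(b)$ large and $Z(a)\cap Z(b)$ not large. Put $f=a+ib$. Then there are a loop $\gamma:\mathbb T\to\Delta$ and a point $\lambda\in\mathbb C\setminus f(\gamma(\mathbb T))$ such that $f\circ\gamma$ has winding number $1$ about $\lambda$.
\end{lemma}

\begin{proof}
We imitate Example~\ref{ex:bary}, where the loop had one side on which $b=0$, one on which $a=0$, and one on which $a+b$ stays away from $0$. The closed sets $\{\max(a,b)\le1/n\}$ decrease to $Z(a)\cap Z(b)$, so by Lemma~\ref{lem:nested} there is $\delta>0$ such that $\{\max(a,b)\le\delta\}$ is not large. By Lemma~\ref{lem:complement} some component $\Gamma$ of $\{\max(a,b)>\delta\}$ is spanning. Let $E_a$ be the component of $\{a<\delta/4\}$ that contains a spanning component of $Z(a)$, and let $E_b$ be the component of $\{b<\delta/4\}$ that contains a spanning component of $Z(b)$. The sets $\Gamma,E_a,E_b$ are open, path connected and spanning. By Lemma~\ref{lem:meet} there are points $x\in E_a\cap E_b$, $y\in E_b\cap\Gamma$ and $w\in\Gamma\cap E_a$. Let $\gamma$ go from $x$ to $y$ inside $E_b$, from $y$ to $w$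 inside $\Gamma$, and from $w$ back to $x$ inside $E_a$. Put $\lambda=\frac\delta2(1+i)$ and $k=f-\lambda$; see Figure~\ref{fig:loop}.

On $E_b$ we have $\mathrm{Im}\,k<0$, so $k$ has a continuous argument with values in $(-\pi,0)$. On $\Gamma$ we have $\mathrm{Re}\,k>0$ or $\mathrm{Im}\,k>0$, so $k$ has a continuous argument with values in $(-\frac\pi2,\pi)$. On $E_a$ we have $\mathrm{Re}\,k<0$, so $k$ has a continuous argument with values in $(\frac\pi2,\frac{3\pi}2)$. In particular $k\ne0$ along $\gamma$. These branches agree at the junctions. At $y$ we have $b<\delta/4$, hence $a>\delta$, so $\mathrm{Re}\,k>0>\mathrm{Im}\,k$ and the first two branches both take their value in $(-\frac\pi2,0)$. At $w$ we have $a<\delta/4$, hence $b>\delta$, so $\mathrm{Re}\,k<0<\mathrm{Im}\,k$ and the last two branches both take their value in $(\frac\pi2,\pi)$. Together they form a continuous argument of $k$ along $\gamma$. At $x$ both $\mathrm{Re}\,k$ and $\mathrm{Im}\,k$ are negative, so the argument starts in $(-\pi,-\frac\pi2)$ and ends in $(\pi,\frac{3\pi}2)$. Its total change is a multiple of $2\pi$ lying in $(\frac{3\pi}2,\frac{5\pi}2)$, hence equals $2\pi$.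
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.35]
\fill[gray!15] (2,0) -- (3.2,0) -- (3.2,3.2) -- (0,3.2) -- (0,2) -- (2,2) -- cycle;
\fill[gray!60,opacity=0.5] (0,0) rectangle (0.5,3.2);
\fill[gray!60,opacity=0.5] (0,0) rectangle (3.2,0.5);
\draw[dashed] (2,0) -- (2,2) -- (0,2);
\draw[->] (0,0) -- (3.5,0) node[right] {$a$};
\draw[->] (0,0) -- (0,3.5) node[above] {$b$};
\node[below] at (0.5,0) {$\delta/4$};
\node[below] at (2,0) {$\delta$};
\node[left] at (0,0.5) {$\delta/4$};
\node[left] at (0,2) {$\delta$};
\draw[thick] (0.25,0.25) -- (2.6,0.25) -- (2.6,2.6) -- (0.25,2.6) -- cycle;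
\draw[thick,->] (1.2,0.25) -- (1.4,0.25);
\draw[thick,->] (2.6,1.2) -- (2.6,1.4);
\draw[thick,->] (0.25,1.5) -- (0.25,1.3);
\fill (1,1) circle (1.2pt) node[right] {$\lambda$};
\fill (0.25,0.25) circle (1.2pt);
\node at (0.85,0.7) {$f(x)$};
\draw[thin] (0.6,0.6) -- (0.3,0.3);
\fill (2.6,0.25) circle (1.2pt) node[right] {$f(y)$};
\fill (0.25,2.6) circle (1.2pt) node[above right] {$f(w)$};
\end{tikzpicture}
\caption{The values of $f=a+ib$ along the loop $\gamma$ of Lemma~\ref{lem:key}. From $x$ to $y$ they stay in the strip $b<\delta/4$, from $y$ to $w$ outside the square $\max(a,b)\le\delta$, and from $w$ to $x$ in the strip $a<\delta/4$. Such a loop winds once about $\lambda=\frac\delta2(1+i)$.}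
\label{fig:loop}
\end{figure}

\section{An invariant family that does not come from an ideal}\label{sec:counter}

For $V\in\mathbf S(\mathcal U)$ define
\[
I_V=\{v\in V: Z(\pi(v))\text{ is large}\}.
\]

\begin{proposition}\label{prop:family}
$(I_V)_{V\in\mathbf S(\mathcal U)}$ is an invariant family for $\mathcal U$.
\end{proposition}

\begin{proof}
Fix $V$. We have $0\in I_V$ because $\Delta$ is large. If $v\in I_V$ and $w\in V$, then $Z(\pi(wv))\supset Z(\pi(v))$, so $wv\in I_V$; this includes multiplication by scalars.

Let $v,w\in I_V$. The elements $|v|=(v^*v)^{1/2}$ and $|w|$ lie in $V$, and $a=\pi(|v|)=|\pi(v)|$ and $b=\pi(|w|)=|\pi(w)|$ have large zero sets. Suppose that $Z(a)\cap Z(b)$ is not large, and take $\gamma$ and $\lambda$ from Lemma~\ref{lem:key}. The element $n=|v|+i|w|-\lambda1$ lies in $V$, so it is normal; this is where the commutativity of $V$ is essential. The function $\pi(n)\circ\gamma=(a+ib)\circ\gamma-\lambda$ vanishes nowhere and has winding number $1$ about $0$, contradicting Lemma~\ref{lem:normal}. So $Z(a)\cap Z(b)$ is large, and so is its closed superset $Z(\pi(v+w))$. Thus $v+w\in I_V$.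

Let $v$ be in the closure of $I_V$ and choose $v_n\in I_V$ with $\|v_n-v\|\le1/n$. On $Z(\pi(v_n))$ we have $|\pi(v)|\le1/n$, so the closed set $\{|\pi(v)|\le1/n\}$ is large for every $n$. These sets decrease to $Z(\pi(v))$, which is large by Lemma~\ref{lem:nested}. So $I_V$ is a closed ideal of $V$.

Conditions (a) and (b) hold because membership in $I_V$ depends only on $\pi(v)$, and $\pi(uvu^*)=\pi(v)$ in the commutative algebra $C(\Delta)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The first sentence of the theorem is Lemma~\ref{lem:eta} and Proposition~\ref{prop:unique}. For $j=1,2,3$ let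
\[
x_j=\tfrac13\bigl(1+\overline{\omega_j}\,z+\omega_jz^*\bigr)\in\mathcal U .
\]
These elements are self-adjoint, $x_1+x_2+x_3=1$ because $\omega_1+\omega_2+\omega_3=0$, and $\pi(x_j)=\beta_j$. Since $Z(\beta_j)=\alpha_j$ is large, $x_j\in I_{C^*(1,x_j)}$. If the family of Proposition~\ref{prop:family} were $\eta_{\mathcal U}(J)$, then $x_1,x_2,x_3\in J$, hence $1\in J\cap\mathbb C1=I_{\mathbb C1}$. But $Z(\pi(1))=\emptyset$ is not large. So $\eta_{\mathcal U}$ is not surjective. A natural isomorphism between $\mathcal I$ and $\widetilde{\mathcal T}$, inverted if necessary so that it goes from $\mathcal I$ to $\widetilde{\mathcal T}$, would equal $\eta$ by Proposition~\ref{prop:unique}, and then $\eta_{\mathcal U}$ would be surjective.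
\end{proof}

\begin{remark}
For $V=C^*(1,x)$ with $x$ self-adjoint, additivity of $I_V$ needs no index theory. There $a+ib=F\circ g$ with $g=\pi(x)$ real-valued and $F$ continuous. For a loop $\gamma$ and a point $\lambda$ off $(a+ib)(\gamma(\mathbb T))$, the function $F-\lambda$ has no zero on the interval $g(\gamma(\mathbb T))$, so it has a continuous logarithm there and the winding number is $0$. Lemma~\ref{lem:normal} says that, as far as winding numbers can tell, every commutative subalgebra of $\mathcal U$ behaves like such a $V$.
\end{remark}

\section{Quotients and free groups}\label{sec:quot}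

An invariant family on a quotient pulls back to the larger algebra. If the pullback comes from an ideal, we push that ideal forward. The comparison is made on self-adjoint elements, because these lift to self-adjoint elements, whereas commutative subalgebras need not lift (Example~\ref{ex:bary}).

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\phi:\mathcal B\to\mathcal A$ be a surjective morphism and suppose that $\eta_{\mathcal B}$ is surjective. Let $(I_V)$ be an invariant family for $\mathcal A$. Its image under $\widetilde{\mathcal T}(\phi)$ is the family $I'_W=\{y\in W:\phi(y)\in I_{\phi(W)}\}$, $W\in\mathbf S(\mathcal B)$, and by assumption $I'_W=J'\cap W$ for some $J'\in\mathcal I(\mathcal B)$. Every self-adjoint $y\in\ker\phi$ lies in $I'_{C^*(1,y)}\subset J'$, so $\ker\phi\subset J'$. Therefore $J=\phi(J')$ is a closed two-sided ideal of $\mathcal A$ with $\phi^{-1}(J)=J'$. Let $V\in\mathbf S(\mathcal A)$ and let $v\in V$ be self-adjoint. The real part $y$ of any lift of $v$ is a self-adjoint lift, and $\phi(C^*(1,y))=C^*(1,v)$. Hence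
\[
v\in I_V\iff v\in I_{C^*(1,v)}\iff y\in I'_{C^*(1,y)}\iff y\in J'\iff v\in J .
\]
The ideals $I_V$ and $J\cap V$ are spanned by their self-adjoint elements, so they are equal. Thus $\eta_{\mathcal A}$ is surjective, and it is an isomorphism by Lemma~\ref{lem:eta}. This proves the first assertion, and the second follows from Theorem~\ref{thm:A}.

The algebra $C^*(F_n)$ is generated by $n$ unitaries (countably many if $n=\infty$) and is universal for them: any assignment of unitaries of a unital $C^*$-algebra to the generators extends to a morphism. So it suffices to generate $\mathcal U$ by two unitaries and to send the remaining generators to $1$. The elements $h_1=\frac12(z+z^*)$ and $h_2=\frac1{2i}(z-z^*)$ are self-adjoint contractions with $z=h_1+ih_2$. The map $t\mapsto e^{it}$ is injective on $[-1,1]$, so it has a continuous inverse on its image, and $h_j$ is a continuous function of the unitary $e^{ih_j}$. Hence $e^{ih_1}$ and $e^{ih_2}$ generate $\mathcal U$.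
\end{proof}

\section{Algebras of real rank zero}\label{sec:rr0}

In Example~\ref{ex:M2} the family was controlled by the projections it contains. The same is true whenever projections are abundant. The plan is to take the negligible projections $e$, show that the corners $e\mathcal Ae$ fill out a dense subset of an ideal $I$, and show that $I$ induces the given family.

For $a\ge0$ in $\mathcal A$ let $\mathrm{Her}(a)$ be the closure of $a\mathcal Aa$, the hereditary $C^*$-subalgebra generated by $a$; it contains $a=\lim_na(a+\frac1n)^{-1}a$. If $d$ is self-adjoint and $da=a$, then $db=b=bd$ for all $b\in\mathrm{Her}(a)$; we say that $d$ \emph{acts as a unit} on $\mathrm{Her}(a)$. By the theorem of Brown and Pedersen~\cite{BP}, in an algebra of real rank zero every hereditary $C^*$-subalgebra has an approximate unit consisting of projections. We use real rank zero only through the following consequence.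
\begin{itemize}
\item[(BP)] For $a\ge0$ and $\varepsilon>0$ there is a projection $r\in\mathrm{Her}(a)$ with $\|(1-r)a\|\le\varepsilon$.
\end{itemize}
For $a\ge0$ and $\varepsilon>0$, $(a-\varepsilon)_+$ denotes the function $t\mapsto\max(t-\varepsilon,0)$ applied to $a$; it is within distance $\varepsilon$ of $a$. We write $GL(\mathcal A)$ for the set of invertible elements.

Throughout this section $\mathcal A$ is unital of real rank zero, $(I_V)$ is an invariant family for $\mathcal A$, and $P$ is the set of self-adjoint $x\in\mathcal A$ with $x\in I_{C^*(1,x)}$. By (a), a self-adjoint $x\in V$ lies in $I_V$ if and only if it lies in $P$. The next two lemmas do not use real rank zero.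

\begin{lemma}\label{lem:P}
\begin{itemize}
\item[(P1)] If $x,y\in P$ commute, then $x+y\in P$.
\item[(P2)] $uPu^*=P$ for every unitary $u\in\mathcal A$.
\item[(P3)] If $e\in P$, $y$ is self-adjoint and $ey=y$, then $y\in P$.
\item[(P4)] If $p,p'$ are projections with $\|p-p'\|<1$ and $p\in P$, then $p'\in P$.
\end{itemize}
\end{lemma}

\begin{proof}
Commuting self-adjoint elements lie in a common $V\in\mathbf S(\mathcal A)$, and $I_V$ is an ideal of $V$. This gives (P1). It also gives (P3): taking adjoints yields $ye=y=ey$, so $e$ and $y$ commute and $y=ey\in I_V$. Property (P2) is condition (b).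

For (P4) let $s=p'p+(1-p')(1-p)$. Then $sp=p'p=p's$, and $s-1=2p'p-p-p'=(2p'-1)(p-p')$ has norm $\|p-p'\|<1$ since $2p'-1$ is unitary. So $s$ is invertible and $p'=sps^{-1}$. Taking adjoints in $sp=p's$ gives $ps^*=s^*p'$, so $s^*sp=s^*p's=ps^*s$ and $p$ commutes with $|s|$. The unitary $u=s|s|^{-1}$ satisfies $upu^*=sp(s^*s)^{-1}s^*=sps^{-1}=p'$, and (P2) applies.
\end{proof}

A partial isometry is an element $w$ such that $w^*w$ is a projection; then $ww^*$ is a projection and $w=ww^*w$. If the family came from an ideal, $w^*w\in P$ would imply $ww^*\in P$. Condition (b) gives only unitary equivalence, and the projections $w^*w$ and $ww^*$ need not be unitarily equivalent: for the unilateral shift they are $1$ and a projection different from $1$. The difficulty disappears for partial isometries that are limits of invertible elements, and only these will be needed.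

\begin{lemma}\label{lem:pi}
If $w\in\overline{GL(\mathcal A)}$ is a partial isometry with $w^*w\in P$, then $ww^*\in P$.
\end{lemma}

\begin{proof}
Let $p=w^*w$, let $g_n\to w$ with $g_n$ invertible, and let $u_n=g_n|g_n|^{-1}$, a unitary. Then $|g_n|\to|w|=p^{1/2}=p$, so $u_np=g_n+u_n(p-|g_n|)\to w$, and $u_npu_n^*=(u_np)(u_np)^*\to ww^*$. The projections $u_npu_n^*$ lie in $P$ by (P2), so $ww^*\in P$ by (P4).
\end{proof}

Every positive element $a$ is the limit of the invertible elements $a+\frac1n$, so any product of positive and invertible elements lies in $\overline{GL(\mathcal A)}$.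

To add elements of two corners $p\mathcal Ap$ and $q\mathcal Aq$ we need a negligible projection above both $p$ and $q$. In a matrix algebra one adds to $p$ the range projection of $y=(1-p)q(1-p)$. In general $y$ may have spectrum accumulating at $0$ and no range projection, so we cut off the small part of the spectrum and dominate $q$ only approximately.

\begin{lemma}\label{lem:join}
If $p,q\in P$ are projections and $\varepsilon>0$, there is a projection $e\in P$ with $e\ge p$ and $\|(1-e)q\|\le\varepsilon$.
\end{lemma}

\begin{proof}
Let $y=(1-p)q(1-p)$ and $\kappa=\varepsilon^2/2$. By (BP) there is a projection $r\in\mathrm{Her}((y-\kappa)_+)$ with $\|(1-r)(y-\kappa)_+\|\le\kappa$. We show that $r\in P$ by linking it to a subprojection of $q$. Let $k\ge0$ be a continuous function with $k(0)=0$ and $k(t)=t^{-1/2}$ for $t\ge\kappa$. Since $k(t)^2t=1$ for $t\ge\kappa$, the element $k(y)yk(y)$ acts as a unit on $\mathrm{Her}((y-\kappa)_+)$. Since $k(0)=0$, we have $k(y)=k(y)(1-p)=(1-p)k(y)$. Put $w=r\,k(y)\,q$. Then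
\[
ww^*=r\,k(y)(1-p)q(1-p)k(y)\,r=r\,k(y)yk(y)\,r=r .
\]
So $w^*$, and hence $w$, is a partial isometry. Also $q\,w^*w=w^*w$, so $w^*w\in P$ by (P3). As a product of three positive elements, $w$ lies in $\overline{GL(\mathcal A)}$, and $r\in P$ by Lemma~\ref{lem:pi}.

The projection $1-p$ acts as a unit on $\mathrm{Her}((y-\kappa)_+)$, so $pr=rp=0$. Hence $e=p+r$ is a projection with $e\ge p$, it lies in $P$ by (P1), and $1-e=(1-r)(1-p)$. Finally
\[
\|(1-e)q\|^2=\|(1-e)q(1-e)\|=\|(1-r)y(1-r)\|\le\kappa+\|(1-r)(y-\kappa)_+(1-r)\|\le2\kappa=\varepsilon^2 .\qedhere
\]
\end{proof}

Let $M$ be the union of the corners $e\mathcal Ae$ over all projections $e\in P$, and let $I$ be the closure of $M$. Note that $0\in P$, so $M$ is not empty.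

\begin{lemma}\label{lem:ideal}
$I$ is a closed two-sided ideal of $\mathcal A$.
\end{lemma}

\begin{proof}
Let $x_j\in p_j\mathcal Ap_j$ with $p_j\in P$ projections ($j=1,2$), and let $b\in\mathcal A$. Given $\varepsilon>0$, Lemma~\ref{lem:join} provides a projection $e\in P$ with $e\ge p_1$ and $\|(1-e)p_2\|\le\varepsilon$. Then $x_1=ex_1e$, and
\[
\|x_2-ex_2e\|\le\|(1-e)p_2x_2\|+\|ex_2p_2(1-e)\|\le2\varepsilon\|x_2\| .
\]
The elements $x_1+ex_2e$ and $x_1b\,ex_2e$ lie in $e\mathcal Ae\subset M$, and they tend to $x_1+x_2$ and $x_1bx_2$ as $\varepsilon\to0$. So $x_1+x_2\in I$ and $x_1bx_2\in I$. By continuity $I+I\subset I$. The set $M$, and hence $I$, is closed under scalar multiples and adjoints.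

For a unitary $u$ and $x\in e\mathcal Ae$ with $e\in P$ a projection, write $ux=(ueu^*)\,u\,x$. Here $ueu^*\in P$ by (P2), so $ueu^*\in M$, and $ux\in I$ by the previous paragraph. By continuity $uI\subset I$. Every element of $\mathcal A$ is a linear combination of unitaries, so $I$ is a left ideal, and it is two-sided because $I^*=I$.
\end{proof}

\begin{lemma}\label{lem:positive}
For $a\ge0$ in $\mathcal A$, $a\in P$ if and only if $a\in I$.
\end{lemma}

\begin{proof}
Let $a\in P$ and $\varepsilon>0$, and put $c=(a-\varepsilon)_+$. By (BP) there is a projection $r\in\mathrm{Her}(c)$ with $\|(1-r)c\|\le\varepsilon$, so that $\|c-rcr\|\le\|(1-r)c\|+\|rc(1-r)\|\le2\varepsilon$. Let $g$ be a real continuous function with $g(0)=0$ and $g=1$ on $[\varepsilon,\infty)$. Then $g(a)$ lies in the closed ideal $I_{C^*(1,a)}$, so $g(a)\in P$, and $g(a)$ acts as a unit on $\mathrm{Her}(c)$. Thus $g(a)r=r$ and $r\in P$ by (P3). So $rcr\in M$ is within $3\varepsilon$ of $a$, and $a\in I$.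

For the converse we first treat a projection $r\in I$. Choose a projection $e\in P$ and $x\in e\mathcal Ae$ with $\|r-x\|<\frac18$. Then $\|r-ere\|\le\|r-x\|+\|e(x-r)e\|<\frac14$, so the spectrum of the self-adjoint element $ere$ lies within distance less than $\frac14$ of $\{0,1\}$. The indicator function of $(\frac12,\infty)$ is continuous on this spectrum and vanishes at $0$; applied to $ere$ it gives a projection $r'\in e\mathcal Ae$ with $\|r'-ere\|<\frac14$. Then $r'\in P$ by (P3), $\|r-r'\|<\frac12$, and $r\in P$ by (P4).

Now let $0\le a\in I$ and $\varepsilon>0$, and put $c=(a-2\varepsilon)_+$. To apply (P3) we need a projection $q\in P$ with $qc=c$ exactly, while (BP) gives only an approximate relation. We obtain the exact one by moving an approximating projection with an invertible element. Let $f$ be continuous with $0\le f\le1$, $f=0$ on $[0,\varepsilon]$ and $f=1$ on $[2\varepsilon,\infty)$, and put $h=f(a)$. Then $h\in I$ and $hc=c$. By (BP) there is a projection $r\in\mathrm{Her}(h)\subset I$ with $\|(1-r)h\|<1$, and $r\in P$ by the previous paragraph. The element $g=1-(1-r)h$ is invertible, and $gc=c-(1-r)c=rc$. With $t=g^{-1}r$ this reads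
\[
c=tc .
\]
We have $t^*t=r(gg^*)^{-1}r\ge\|g\|^{-2}r$, so $t^*t$ is invertible in the algebra $r\mathcal Ar$, whose unit is $r$. Let $m\in r\mathcal Ar$ be the positive inverse square root of $t^*t$ in $r\mathcal Ar$, and put $w=tm=g^{-1}m$. Then $w^*w=mt^*tm=r$, so $w$ is a partial isometry, and $w\in\overline{GL(\mathcal A)}$ as the product of an invertible and a positive element. By Lemma~\ref{lem:pi} the projection $q=ww^*$ lies in $P$. (It is the range projection of the idempotent $g^{-1}rg$; compare \cite[Prop.~4.6.2]{Bl}.) Since $t=w(t^*t)^{1/2}$ and $qw=w$, we have $qt=t$, and therefore $qc=qtc=tc=c$. By (P3), $(a-2\varepsilon)_+\in P$, that is, $(a-2\varepsilon)_+\in I_{C^*(1,a)}$. This ideal is closed, so letting $\varepsilon\to0$ gives $a\in P$.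
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
For $V\in\mathbf S(\mathcal A)$ and $v\in V$, Lemmas~\ref{lem:ideal} and~\ref{lem:positive} give
\[
v\in I_V\iff v^*v\in I_V\iff v^*v\in P\iff v^*v\in I\iff v\in I .
\]
So $(I_V)=\eta_{\mathcal A}(I)$. Thus $\eta_{\mathcal A}$ is surjective, and it is an isomorphism by Lemma~\ref{lem:eta}. The commutative case is Example~\ref{ex:comm}.
\end{proof}

\begin{remark}
The family of Section~\ref{sec:counter} shows what is lost without (BP). Since $\Delta$ is connected, $\pi(e)$ is $0$ or $1$ for every projection $e\in\mathcal U$, and $e\in P$ only if $\pi(e)=0$. So the set $I$ built from the negligible projections lies in $\ker\pi$. It misses the positive element $x_1^2$, which lies in $P$ because $Z(\beta_1^2)=\alpha_1$ is large. The projections of $\mathcal U$ do not see the negligible elements that produce the counterexample.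
\end{remark}

\begin{thebibliography}{9}

\bibitem{Bl}
Blackadar, \emph{K-Theory for Operator Algebras}.

\bibitem{BP}
Brown and Pedersen, \emph{$C^*$-algebras of real rank zero}, J. Funct. Anal. 99 (1991).

\bibitem{dSB}
Nadish de Silva and Rui Soares Barbosa, \emph{Partial and Total Ideals of Von Neumann Algebras}, arXiv:1408.1172 (2014).

\end{thebibliography}
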